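\title{Large alternating groups acting on connected groups of finite Morley rank}

\begin{abstract}
Let $\operatorname{Alt}(n)$ or $\operatorname{Sym}(n)$ act definably and faithfully on a connected group $G$ of finite Morley rank. We prove that for all sufficiently large $n$ the rank of $G$ is at least $n-2$, at least $n-1$ if $G$ is nonabelian, and at least $n+1$ if $G$ is nonsolvable. The three bounds are attained for every large $n$, and we describe the groups of rank $n-2$ and the nonsolvable groups of rank $n+1$. The main step is a descent: a simple group without $2$-unipotent subgroups on which $\operatorname{Alt}(n)$ acts faithfully has a proper connected subgroup on which $\operatorname{Alt}(n-4)$ acts faithfully. A bound on the rank of primitive permutation groups turns the descent into a recursion for the rank.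
\end{abstract}

\section{Introduction}\label{sec:intro}

A group of finite Morley rank carries a dimension function $\operatorname{rk}$ on its definable sets. The basic examples are the algebraic groups over an algebraically closed field $F$, viewed in the structure $(F,+,\cdot)$: there the definable sets are the constructible sets and the rank is the dimension. Such a group is \emph{connected} if it has no proper definable subgroup of finite index, and a finite group $A$ acts on it \emph{definably} if each element of $A$ induces a definable automorphism. Section~\ref{sec:background} recalls what we need of this theory.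

How small can a connected group $G$ be if $\operatorname{Sym}(n)$ or $\operatorname{Alt}(n)$ acts on it definably and faithfully? When $G$ is the additive group of a vector space over $F$ and the action is linear, this asks for the least degree of a faithful representation. The general question replaces dimension by rank and the vector space by an arbitrary connected group. The permutation module gives small examples at once.

\begin{example}\label{ex:sharp}
Let $n\ge5$, let $p$ be a prime dividing $n$, and let $F$ be an algebraically closed field of characteristic $p$. The group $\operatorname{Sym}(n)$ permutes the standard basis $e_1,\dots,e_n$ of $F^n$ and preserves the hyperplane $P_0$ of vectors with coordinate sum $0$. Since $p\mid n$, the fixed vector $\mathbf 1=(1,\dots,1)$ lies in $P_0$. Put $D=P_0/F\mathbf 1$, a vector space of dimension $n-2$.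

The action on $D$ is faithful. The $3$-cycle $e_1\mapsto e_2\mapsto e_3\mapsto e_1$ sends $e_1-e_4$ to $e_2-e_4$, and the difference $e_2-e_1$ is not a multiple of $\mathbf 1$; so the simple group $\operatorname{Alt}(n)$ acts nontrivially, hence faithfully. The kernel of $\operatorname{Sym}(n)$ on $D$ is a normal subgroup that meets $\operatorname{Alt}(n)$ trivially, so it has order at most $2$, is central, and is trivial. We obtain three connected algebraic groups with a faithful definable action of $\operatorname{Sym}(n)$ and of $\operatorname{Alt}(n)$:
\begin{itemize}
\item $D$, abelian of rank $n-2$;
\item $D\rtimes F^\times$, with $F^\times$ acting by scalars and fixed by $\operatorname{Sym}(n)$, nonabelian of rank $n-1$;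
\item $D\times\mathrm{PSL}_2(F)$, with trivial action on the second factor, nonsolvable of rank $n+1$.
\end{itemize}
\end{example}

In these examples the action lives on an abelian section of rank $n-2$, and the rest of the group is the cheapest addition that destroys commutativity (rank $1$) or solvability (rank $3$). One can beat them only by acting faithfully on a small nonabelian simple group, and the first action of this kind that comes to mind, conjugation by permutation matrices on $\mathrm{PGL}_n(F)$, needs rank $n^2-1$. So one expects bounds close to those of Example~\ref{ex:sharp}. The following conjecture is posed in \cite{AW}.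

\medskip
\noindent\textbf{Conjecture.} \emph{Suppose that $\operatorname{Sym}(n)$ or $\operatorname{Alt}(n)$ acts definably and faithfully by automorphisms on a connected group $G$ of finite Morley rank, with $n$ sufficiently large. If $G$ is nonabelian, then $\operatorname{rk}G\ge n-1$, and if $G$ is nonsolvable, then $\operatorname{rk}G\ge n$.}
\medskip

We prove the conjecture, with $n+1$ in place of $n$ in the nonsolvable case.

\begin{theorem}\label{thm:bounds}
There is an integer $n_0$ such that the following holds for all $n\ge n_0$. If $\operatorname{Alt}(n)$ or $\operatorname{Sym}(n)$ acts definably and faithfully on a connected group $G$ of finite Morley rank, then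
\begin{itemize}
\item[(a)] $\operatorname{rk}G\ge n-2$;
\item[(b)] if $G$ is nonabelian, then $\operatorname{rk}G\ge n-1$;
\item[(c)] if $G$ is nonsolvable, then $\operatorname{rk}G\ge n+1$.
\end{itemize}
All three bounds are attained for every $n\ge n_0$, for both $\operatorname{Alt}(n)$ and $\operatorname{Sym}(n)$.
\end{theorem}

The last sentence is Example~\ref{ex:sharp}. A faithful action of $\operatorname{Sym}(n)$ restricts to a faithful action of $\operatorname{Alt}(n)$, so from now on the acting group is $A=\operatorname{Alt}(n)$. Let $R(G)$ denote the solvable radical of $G$ and $R(G)^\circ$ its connected component. The next theorem says that an action that is visible modulo the radical costs more than $n$ plus any constant.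

\begin{theorem}\label{thm:semisimple}
For each integer $C$ there is $n_1(C)$ such that the following holds for all $n\ge n_1(C)$. If $A=\operatorname{Alt}(n)$ acts definably and faithfully on a connected group $G$ of finite Morley rank, and nontrivially on $G/R(G)^\circ$, then $\operatorname{rk}G\ge n+C$.
\end{theorem}

\begin{theorem}\label{thm:extremal}
The integer $n_0$ in Theorem~\ref{thm:bounds} can be chosen so that the following also holds for all $n\ge n_0$. Let $A=\operatorname{Alt}(n)$ act definably and faithfully on a connected group $G$ of finite Morley rank.
\begin{itemize}
\item[(a)] If $\operatorname{rk}G=n-2$, then $G$ is an elementary abelian $p$-group for a prime $p\mid n$, and $G\cong S\otimes_{\mathbb F_q}W$ as an $A$-module. Here $q$ is a power of $p$, $S$ is a nontrivial absolutely irreducible $\mathbb F_qA$-module of degree $n-2$, the group $A$ acts on the first factor, and $W$ is an $\mathbb F_q$-vector space with $\operatorname{rk}W=1$, realized as a definable subgroup of $G$.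
\item[(b)] If $G$ is nonsolvable and $\operatorname{rk}G=n+1$, then $G=U\times L$, where $U$ is $A$-invariant and as in {\rm(a)}, and $L\cong\mathrm{SL}_2(F)$ or $\mathrm{PSL}_2(F)$, with $F$ an algebraically closed field, is centralized by $A$.
\end{itemize}
\end{theorem}

In Example~\ref{ex:sharp}, $D=S\otimes_{\mathbb F_p}F$, where $S$ is the same quotient formed over $\mathbb F_p$.

\begin{remark}\label{rem:hyp}
Each hypothesis is needed. Without connectedness, $\operatorname{Alt}(n)$ acts faithfully on itself by conjugation, and finite groups have rank $0$. Without definability, the additive group of an algebraically closed field has rank $1$ and is an infinite-dimensional vector space over the prime field, so $\operatorname{Sym}(n)$ acts on it faithfully by permuting $n$ basis vectors. For small $n$, the isomorphism $\operatorname{Alt}(5)\cong\mathrm{SL}_2(\mathbb F_4)$ gives faithful actions of $\operatorname{Alt}(5)$ on $F^2$, of rank $2$, and on $\mathrm{SL}_2(F)$, of rank $3$, for $F$ algebraically closed of characteristic $2$. The threshold $n_0$ depends on the function $\rho$ of fact (F15) below, of which we use only the existence; the proof gives no numerical value for $n_0$.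
\end{remark}

\section{The method, seen in a linear group}\label{sec:method}

For abelian $G$ the bound comes from the representation theory of $A$ (Section~\ref{sec:abelian}). The solvable radical and the socle then reduce the problem to a simple group $G$ (Section~\ref{sec:reduction}). If $G$ has a nontrivial $2$-unipotent subgroup, it is an algebraic group in characteristic $2$, and its root system gives a bound quadratic in $n$ (Section~\ref{sec:algebraic}). For the remaining simple groups we use no classification. We show instead that $G$ has a proper connected subgroup $B$ on which $\operatorname{Alt}(n-4)$ acts faithfully (Section~\ref{sec:descent}), and we use a theorem on primitive permutation groups to see that $\operatorname{rk}G-\operatorname{rk}B\ge5$ once $\operatorname{rk}G$ is large (Section~\ref{sec:recursion}). Passing from $B$ to $G$ adds four to the degree and at least five to the rank. A counterexample that misses the bound $n-2$ by some amount therefore produces one of degree $n-4$ that misses it by more, and the least possible deficit shrinks until it vanishes. No base case is needed.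

The descent from $G$ to $B$ is the heart of the proof. The natural candidates for $B$ are connected centralizers of permutations with small support, because they are normalized by the alternating group on the remaining points.

\begin{example}\label{ex:pgln}
Let $n\ge 8$ and let $A$ act on $G=\mathrm{PGL}_n(F)$ by conjugation with permutation matrices. The $3$-cycle $x=(1\,2\,3)$ centralizes the image of the block group $\{\operatorname{diag}(I_3,g):g\in\mathrm{GL}_{n-3}(F)\}$, which is connected and isomorphic to $\mathrm{GL}_{n-3}(F)$. A permutation of $\{4,\dots,n\}$ that centralizes this group has a scalar permutation matrix, so it is trivial. Hence $\operatorname{Alt}(\{4,\dots,n\})$ acts faithfully on the connected component of $C_G(x)$.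
\end{example}

Suppose now that the descent fails in some simple group $G$. Comparing centralizers of disjoint $3$-cycles, we shall find that a single proper subgroup $K$, the connected centralizer of $A$, is also the connected centralizer of each involution $a,b,c$ of the Klein four-group $V$ on $\{1,2,3,4\}$. (The four points of $V$ account for the $n-4$.) This should be impossible, because the centralizers of $a$, $b$, $c$ together should fill $G$. The smallest simple group shows why.

\begin{example}\label{ex:pgl2}
Let $G=\mathrm{PGL}_2(F)$ with $\operatorname{char}F\ne2$, and let
\[
a=\begin{pmatrix}1&0\\0&-1\end{pmatrix},\qquad b=\begin{pmatrix}0&1\\1&0\end{pmatrix},\qquad c=ab=\begin{pmatrix}0&1\\-1&0\end{pmatrix}.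
\]
The squares of these matrices are scalar and $ab=-ba$, so their images form with $1$ a four-group $V\le G$. If $gag^{-1}=\lambda a$, then $\lambda=\pm1$ by determinants, so the image of the unit group of $F+Fa$, a torus isomorphic to $F^\times$, has index at most $2$ in $C_G(a)$ and is its connected component. The same holds for $b$ and $c$, which also have two distinct eigenvalues. The three tori are different. Moreover the Lie algebra $M_2(F)/F$ of $G$ has basis $a,b,c$, and conjugation by each of $a,b,c$ fixes that basis vector and negates the other two. So the Lie algebra is the sum of the three fixed lines, which are the tangent lines of the three tori.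
\end{example}

The decomposition in Example~\ref{ex:pgl2} comes from an identity. If a four-group $V=\{1,a,b,c\}$ acts on an abelian group $T$, written additively, then for $t\in T$
\begin{equation}\label{eq:four}
2t=(t+t^a)+(t+t^b)+(t+t^c)-(t+t^a+t^b+t^c),
\end{equation}
and the four terms are fixed by $a$, $b$, $c$ and $a$ respectively. So $T=C_T(a)+C_T(b)+C_T(c)$ whenever $2T=T$. Division by $2$ matters: in characteristic $2$ the matrices $\left(\begin{smallmatrix}1&s\\0&1\end{smallmatrix}\right)$ with $s\in\mathbb F_4$ form a four-group whose three involutions have the same fixed line in $F^2$. This is why groups with $2$-unipotent subgroups are treated separately.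

A group of finite Morley rank has no Lie algebra, and \eqref{eq:four} needs an abelian group with $2T=T$ normalized by $V$. Sylow theory supplies one, a maximal $2$-torus $T$. The identity places $T$ inside $K$; from there the centralizer and normalizer of $T$ are pulled into $C_G(A)$, and a count of conjugacy classes of involutions gives the contradiction. If $G$ has no $2$-torus, it has no involutions at all, and a dihedral argument in $GV$ shows directly that $K$ is normal.

\section{Background}\label{sec:background}

\subsection*{Rank and connectedness}
\emph{Definable} means interpretable, with parameters, in an ambient ranked structure of finite Morley rank; see \cite{BN}. Each nonempty definable set $X$ has a rank $\operatorname{rk}X\in\mathbb N$, determined by the rule that $\operatorname{rk}X\ge k+1$ if and only if $X$ contains infinitely many pairwise disjoint definable subsets of rank at least $k$. Thus rank $0$ means finite. Rank is additive: if $f\colon X\to Y$ is a definable surjection all of whose fibers have rank $k$, then $\operatorname{rk}X=\operatorname{rk}Y+k$. In particular $\operatorname{rk}G=\operatorname{rk}H+\operatorname{rk}(G/H)$ for definable groups $H\le G$. A \emph{group of finite Morley rank} is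 a definable group. If a finite group $A$ acts definably on $G$, then $G\rtimes A$ is again such a group, and we compute in it, writing $x^g=g^{-1}xg$ and $[x,y]=x^{-1}y^{-1}xy$.

Definable subgroups satisfy the descending chain condition. Three constructions follow. The centralizer of an arbitrary subset is definable. Every group $G$ has a smallest definable subgroup of finite index, the \emph{connected component} $G^\circ$; it is connected and invariant under definable automorphisms, and we write $C_G^\circ(\cdot)=C_G(\cdot)^\circ$. Every subset $X$ lies in a smallest definable subgroup $d(X)$, its \emph{definable hull}; the hull $d(x)$ of an element is abelian, since $x$ lies in the definable abelian group $Z(C_G(x))$. A definable subset of $G$ is \emph{generic} if it has rank $\operatorname{rk}G$; in a connected group the intersection of two generic subsets is generic.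

We use the following consequences without further mention.
\begin{itemize}
\item A connected group acting definably on a finite set acts trivially, since point stabilizers are definable of finite index. So its finite normal subgroups are central, and its definable homomorphisms to finite groups are trivial.
\item A definable subgroup of full rank in a connected group has finite index, so it is the whole group. A nontrivial connected group has rank at least $1$.
\item The image of a connected group under a definable homomorphism is connected; so is a finite sum of connected subgroups of an abelian group.
\item A divisible abelian subgroup $Q$ of a definable group $H$, definable or not, lies in $H^\circ$, because $Q/(Q\cap H^\circ)$ is finite and divisible.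
\item An infinite simple group $G$ is connected, since $G^\circ$ is a nontrivial normal subgroup, and $Z(G)=1$.
\end{itemize}

Published results are labeled (F1), (F2), \dots\ and stated where they are first needed. All groups in them have finite Morley rank unless said otherwise.
\begin{description}
\item[(F1)] (Zilber.) If $H$ is a definable connected subgroup of $G$ and $X\subseteq G$ is any subset, then $[H,X]$ is definable and connected. In particular the terms of the derived series of a connected group are definable and connected.
\item[(F2)] (Macintyre.) An abelian group is a direct sum of a divisible group and a group of bounded exponent.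
\item[(F3)] (Belegradek, Nesin.) The solvable radical $R(G)$, the subgroup generated by all solvable normal subgroups, is definable and solvable.
\item[(F4)] Connected groups of rank at most $2$ are solvable (Reineke, Cherlin), so a nonsolvable connected group has rank at least $3$. If $H$ is connected and solvable, then $H'$ is nilpotent \cite[Ch.~9]{BN}.
\end{description}

\subsection*{Sylow 2-theory}
A \emph{Sylow $2$-subgroup} is a maximal $2$-subgroup; it need not be definable. For a subgroup $P$ that is not necessarily definable, put $P^\circ=P\cap d(P)^\circ$. A \emph{$2$-unipotent} group is a definable connected nilpotent $2$-group of bounded exponent. A \emph{$2$-torus} is a divisible abelian $2$-group of finite Pr\"ufer rank, that is, a direct sum of finitely many copies of the group of complex roots of unity of $2$-power order; their number is the Pr\"ufer rank. In an algebraic group the models are a connected unipotent subgroup in characteristic $2$ and the $2$-torsion of an algebraic torus in characteristic not $2$.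
\begin{description}
\item[(F5)] (Borovik--Poizat; \cite{BN}.) The Sylow $2$-subgroups of $G$ are conjugate. If $P$ is one, then $P^\circ$ has finite index in $P$ and is a central product of a $2$-unipotent group and a $2$-torus.
\item[(F6)] \cite{BN} If $N\trianglelefteq H$ are definable and $xN$ is a $2$-element of $H/N$, then the coset $xN$ contains a $2$-element.
\item[(F7)] \cite{BBC} A connected group with finite Sylow $2$-subgroups has no involutions.
\item[(F8)] \cite{BuC} In a connected group with no nontrivial $2$-unipotent subgroup, each $2$-element lies in a $2$-torus.
\item[(F9)] \cite{AB} In a connected group, the centralizer of a $2$-torus is connected. (The definable hull of a $2$-torus is a decent torus with the same centralizer.)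
\end{description}

\begin{lemma}\label{lem:tori}
Let $Y$ be a group of finite Morley rank with no nontrivial $2$-unipotent subgroup. The maximal $2$-tori of $Y$ are exactly the groups $P^\circ$ with $P$ a Sylow $2$-subgroup. They are conjugate in $Y$, and every $2$-torus lies in one of them.
\end{lemma}

\begin{proof}
By (F5), each $P^\circ$ is a $2$-torus of finite index in $P$, and these tori are conjugate. A $2$-torus $Q$ lies in some Sylow $2$-subgroup $P_1$, and $Q\le P_1^\circ$ because $Q$ has no proper subgroup of finite index. So a maximal $2$-torus has the form $P_1^\circ$. Conversely, suppose $P^\circ\le Q\le P_1^\circ$. Being divisible, $P^\circ$ is a direct summand of $P_1^\circ$; the two groups are conjugate, so they have the same Pr\"ufer rank, and the complement is trivial. Hence $P^\circ=Q$.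
\end{proof}

In a finite group, two involutions $i,w$ generate a dihedral group; they are conjugate if $iw$ has odd order, and otherwise both commute with the involution of $\langle iw\rangle$. In our setting $iw$ may have infinite order, and the definable hull takes the place of $\langle iw\rangle$.

\begin{lemma}\label{lem:dihedral}
Let $X$ be a group of finite Morley rank, $G$ a definable normal subgroup with $X/G$ a finite $2$-group, and $i,w$ involutions of $X$ with $x=iw\notin G$. Then $i$ and $w$ invert every element of $d(x)$, so they commute with every involution of $d(x)$; and $d(x)\cap xG$ contains a $2$-element, which is nontrivial.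
\end{lemma}

\begin{proof}
Both $i$ and $w$ conjugate $x$ to $wi=x^{-1}$, so they normalize $d(x)=d(x^{-1})$. Since $d(x)$ is abelian, the elements that $i$ inverts form a definable subgroup containing $x$, which must be $d(x)$; the same holds for $w$. The last claim is (F6) applied to $d(x)\cap G\trianglelefteq d(x)$, and the $2$-element is nontrivial because $xG\neq G$.
\end{proof}

\subsection*{Two lemmas on automorphisms}
For $n\ge5$ the group $A=\operatorname{Alt}(n)$ is simple and perfect, so every nontrivial action of $A$ is faithful. The first lemma lets us pass a faithful action to a factor of any invariant series.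

\begin{lemma}\label{lem:trivial}
Let $n\ge5$ and let $A$ act on a group $G$.
\begin{itemize}
\item[(a)] If $N\trianglelefteq G$ is $A$-invariant and $A$ is trivial on $N$ and on $G/N$, then $A$ is trivial on $G$.
\item[(b)] If $G$ is connected of finite Morley rank, the action is definable, $Z$ is a finite central $A$-invariant subgroup, and $A$ is trivial on $G/Z$, then $A$ is trivial on $G$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We have $[G,A]\le N$, so $[G,A,A]=[A,G,A]=1$. The three subgroups lemma gives $[A,A,G]=1$, and $[A,A]=A$.

(b) For $a\in A$ the map $g\mapsto g^{-1}g^a$ takes values in $Z$. It is a homomorphism, since $(gh)^{-1}(gh)^a=h^{-1}(g^{-1}g^a)h^a=(g^{-1}g^a)(h^{-1}h^a)$. A definable homomorphism from a connected group to a finite group is trivial.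
\end{proof}

\begin{lemma}\label{lem:involution}
If $\alpha$ is a definable automorphism of order $2$ of a connected group $G$ and $C_G(\alpha)$ is finite, then $G$ is abelian.
\end{lemma}

\begin{proof}
We have $g^{-1}g^\alpha=h^{-1}h^\alpha$ if and only if $hg^{-1}\in C_G(\alpha)$, so the map $g\mapsto g^{-1}g^\alpha$ has finite fibers and generic image. The image lies in $I=\{x:x^\alpha=x^{-1}\}$, which is therefore generic. Fix $x\in I$. For $y$ in the generic set $I\cap x^{-1}I$ we have $x^{-1}y^{-1}=(xy)^\alpha=(xy)^{-1}=y^{-1}x^{-1}$, so $y\in C_G(x)$. Thus $C_G(x)$ has full rank and $x\in Z(G)$. Hence $Z(G)\supseteq I$ has full rank.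
\end{proof}

\section{Abelian and solvable groups}\label{sec:abelian}

The input is the least degree of a representation of $A$.
\begin{description}
\item[(F10)] \cite{Wagner1,Wagner2} For $n\ge10$, every nontrivial irreducible representation of $\operatorname{Alt}(n)$ over a field of characteristic $p>0$ has degree at least $n-2$, and at least $n-1$ if $p\nmid n$.
\end{description}
It follows that \emph{a nontrivial representation over a number field has degree at least $n-1$}. Indeed, choose a prime $p>n$, a place above it with local ring $\mathcal O$ and uniformizer $\pi$, and an $A$-invariant $\mathcal O$-lattice. If $g\in A$ has order $k$ and acts trivially modulo $\pi$, then $0=g^k-1=(g-1)(1+g+\dots+g^{k-1})$, and the second factor is congruent to the unit $k$, hence invertible; so $g$ acts trivially. The reduction is thus faithful and, by Maschke's theorem, has a nontrivial irreducible summand, to which (F10) applies.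

A connected abelian group $U$ comes with no field, so there is no dimension to compare with a degree. What remains is the action of the group ring $\mathbb ZA$ by definable endomorphisms. Matrix units in a semisimple quotient cut $U$ into $d$ pieces of equal rank, as a basis cuts $F^d$ into $d$ lines. For divisible $U$ the matrix units have denominators, so we allow a multiplier $m$. Abelian groups are written additively, with rings acting on the left, and $U[m]=\{u\in U:mu=0\}$.

\begin{lemma}\label{lem:units}
Let $U$ be a connected abelian group, $m\ge1$ an integer with $U[m]$ finite, and $f_{jk}$ $(1\le j,k\le d)$ definable endomorphisms of $U$ with $f_{jk}f_{kl}=mf_{jl}$ and $f_{jk}f_{k'l}=0$ for $k\ne k'$. Then the connected groups $U_j=f_{jj}U$ all have the same rank, and $\operatorname{rk}(U_1+\dots+U_d)=d\operatorname{rk}U_1$.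
\end{lemma}

\begin{proof}
For $x=f_{jj}y\in U_j$ we have $f_{jj}x=mx$, $f_{kk}x=0$ for $k\ne j$, and $f_{kj}x=mf_{kj}y=f_{kk}f_{kj}y\in U_k$. If $f_{kj}x=0$, then $0=f_{jk}f_{kj}x=mf_{jj}x=m^2x$. The group $U[m^2]$ is finite, as multiplication by $m$ maps it to $U[m]$ with kernel $U[m]$. So $f_{kj}\colon U_j\to U_k$ has finite kernel, and $\operatorname{rk}U_j\le\operatorname{rk}U_k$ for all $j,k$. If $x_1+\dots+x_d=0$ with $x_j\in U_j$, then applying $f_{jj}$ gives $mx_j=0$. So the sum map $U_1\oplus\dots\oplus U_d\to U$ has finite kernel.
\end{proof}

The lemma is useful only if the size $d$ of the matrices is the degree of a representation over a \emph{field}. In characteristic $p$ this is automatic, since finite division rings are fields. Over $\mathbb Q$ it needs an argument.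

\begin{lemma}\label{lem:QA}
The algebra $\mathbb QA$ is a product of matrix algebras $M_{d_i}(F_i)$ over number fields $F_i$.
\end{lemma}

\begin{proof}
We must show that the endomorphism ring of a simple $\mathbb QA$-module $Y$ is commutative. The module $Y$ embeds in the restriction of the module induced from it to $\operatorname{Sym}(n)$, and that module is a direct sum of rational Specht modules $S^\lambda$. So $Y$ is a direct summand of some $S^\lambda|_A$, and $\operatorname{End}(Y)$ embeds in $\operatorname{End}(S^\lambda|_A)$. Over $\mathbb C$, the restriction $S^\lambda|_A$ is irreducible if $\lambda$ differs from its transpose, and is a sum of two nonisomorphic irreducible modules otherwise. Hence $\operatorname{End}(S^\lambda|_A)\otimes\mathbb C$ is $\mathbb C$ or $\mathbb C\times\mathbb C$.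
\end{proof}

\begin{proposition}\label{prop:abelian}
Let $n\ge10$ and let $A$ act definably and faithfully on a connected abelian group $U$. Then $\operatorname{rk}U\ge n-2$. If $\operatorname{rk}U=n-2$, then $U$ is as in Theorem~\ref{thm:extremal}{\rm(a)}; more precisely, $A$ acts through a surjective ring homomorphism $\mathbb F_pA\to M_{n-2}(\mathbb F_q)$, and with matrix units $e_{jk}$ we have $W=e_{11}U$, which is connected, and $U=\bigoplus_je_{j1}W$.
\end{proposition}

\begin{proof}
\emph{A series with semisimple factors.} By (F2) there are primes $p_1,\dots,p_l$, not necessarily distinct, such that $p_1\cdots p_lU$ is divisible. The groups $U\ge p_1U\ge\dots\ge p_1\cdots p_lU\ge0$ are definable, connected and $A$-invariant, and each factor but the last is an elementary abelian $p$-group $Z$ for some prime $p$. Let $J$ be the Jacobson radical of the finite ring $\mathbb F_pA$. Each $J^kZ$ is a finite sum of images of $Z$, so it is definable and connected, and $J$ is nilpotent. Refining by the groups $J^kZ$, we get a finite series of definable $A$-invariant subgroups from $U$ to $0$ in which every factor is connected and is either divisible or a module over $\mathbb F_pA/J$ for some $p$. By Lemma~\ref{lem:trivial}(a), $A$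 acts nontrivially on some factor $Y$.

\emph{$Y$ is divisible.} Let $e^{(i)}_{jk}$ be matrix units of the factors in Lemma~\ref{lem:QA}, with $i=0$ for the factor $\mathbb Q$ of the trivial module, and let $m\ge1$ be such that all $f^{(i)}_{jk}=me^{(i)}_{jk}$ lie in $\mathbb ZA$. As $mY=Y$, additivity of rank shows that $Y[m]$ is finite. Since $\sum_{i,j}f^{(i)}_{jj}=m$, the group $Y$ is the sum of the groups $f^{(i)}_{jj}Y$. The summand with $i=0$ is fixed by $A$, because $af^{(0)}_{11}=f^{(0)}_{11}$ for $a\in A$. So some $f^{(i)}_{jj}Y$ with $i\ne0$ is nonzero and has rank at least $1$. Lemma~\ref{lem:units} gives $\operatorname{rk}Y\ge d_i$, and $d_i\ge n-1$ because $F_i^{d_i}$ is a nontrivial representation of $A$ over a number field.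

\emph{$Y$ is a module over $\mathbb F_pA/J$.} Write $\mathbb F_pA/J=\prod_iM_{d_i}(\mathbb F_{q_i})$ with central idempotents $\varepsilon_i$. Then $Y=\bigoplus_i\varepsilon_iY$, and $A$ is nontrivial on some $\varepsilon_iY$. Fix this $i$ and drop it from the notation. The group $\varepsilon Y$ is a direct sum of copies of the simple module $S=\mathbb F_q^d$, so $S$ is nontrivial. It is absolutely irreducible as an $\mathbb F_qA$-module, because the group algebra maps onto $M_d(\mathbb F_q)$. By (F10), $d\ge n-2$. We have $\varepsilon Y=\bigoplus_je_{jj}Y\ne0$, and Lemma~\ref{lem:units} with $m=1$ gives $\operatorname{rk}\varepsilon Y=d\operatorname{rk}e_{11}Y\ge d\ge n-2$.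

\emph{Equality.} Let $\operatorname{rk}U=n-2$. Then $Y$ is not divisible, and all inequalities of the last paragraph are equalities: $d=n-2$, so $p\mid n$ by (F10); $\operatorname{rk}e_{11}Y=1$; and $\operatorname{rk}\varepsilon Y=\operatorname{rk}Y=\operatorname{rk}U$. So $\varepsilon Y=Y$, and the other factors of the series are connected of rank $0$, hence trivial. Thus $U=Y=\varepsilon U$ is a module over $M_d(\mathbb F_q)$. The group $W=e_{11}U$ is stable under the scalars $\mathbb F_q$, and $e_{j1}$ maps $W$ onto $e_{jj}U$ with inverse $e_{1j}$. If $s_1,\dots,s_d$ is the standard basis of $S$, then $s_j\otimes w\mapsto e_{j1}w$ is a bijection $S\otimes_{\mathbb F_q}W\to U$, and it commutes with each $e_{kl}$ and with the scalars, hence with $A$.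
\end{proof}

\begin{corollary}\label{cor:solvable}
Let $n\ge10$ and let $A$ act definably and faithfully on a connected solvable group $G$. Then $\operatorname{rk}G\ge n-2$, and $\operatorname{rk}G\ge n-1$ if $G$ is nonabelian.
\end{corollary}

\begin{proof}
The factors of the derived series are connected abelian groups by (F1). By Lemma~\ref{lem:trivial}(a), $A$ is faithful on one of them, which has rank at least $n-2$. If $G$ is nonabelian, then $G/G'$ and $G'/G''$ are both nontrivial, so a second factor contributes rank at least $1$.
\end{proof}

\section{Reduction to simple groups}\label{sec:reduction}

For $m\ge5$ let $r(m)$ be the least rank of a connected group, and $s(m)$ the least rank of an infinite simple group, with a faithful definable action of $\operatorname{Alt}(m)$; the minimum is over all ambient structures. Both exist, since permutation matrices act faithfully by conjugation on the simple group $\mathrm{PSL}_m(F)=\mathrm{PGL}_m(F)$. Both are nondecreasing in $m$, by restriction of the action. We bound $r$ in terms of $s$. As for finite groups, the tool is the socle of a group with trivial radical.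

\begin{lemma}\label{lem:socle}
Let $H\neq1$ be a connected group with $R(H)=1$. Then $H$ has finitely many minimal infinite definable normal subgroups $N_1,\dots,N_k$, and $k\geq 1$. They are simple and nonabelian, they generate their direct product $E$, and $C_H(E)=1$.
\end{lemma}

\begin{proof}
We use one observation twice: \emph{pairwise commuting subgroups $Y_1,\dots,Y_t$ with trivial centers generate their direct product}, because an element of $Y_j$ that lies in the product of the others is central in $Y_j$. If the $Y_j$ are infinite definable subgroups of $H$, this gives $t\le\operatorname{rk}H$.

Minimal infinite definable normal subgroups exist by the chain condition; let $N$ be one. It is connected, since $N^\circ\trianglelefteq H$. Also $R(N)=1$, since $R(N)$ is characteristic in $N$; in particular $Z(N)=1$, and $N$ has no nontrivial finite normal subgroup. Let $Y$ be minimal among the infinite definable connected normal subgroups of $N$. Its $H$-conjugates have the same property. For two distinct conjugates, the connected component of the intersection is trivial by minimality; so the intersection is finite and normal in $N$, hence trivial, and the two conjugates commute. Also $Z(Y)\le R(N)=1$. By the observation $Y$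 has finitely many conjugates, so the connected group $H$ normalizes $Y$, and $Y=N$. Thus $N$ has no proper infinite definable connected normal subgroup. Now let $1\ne X\trianglelefteq N$ be any normal subgroup. By (F1), $[N,X]$ is definable and connected; it is normal in $N$, and nontrivial as $Z(N)=1$. So $N=[N,X]\le X$, and $N$ is simple and nonabelian.

Two distinct such subgroups are simple and normal, so they meet trivially and commute. The observation gives finiteness and the direct product. Finally, $C_H(E)$ is definable and normal in $H$. If it were infinite, it would contain some $N_j\le E$, and $N_j$ would be abelian. So it is finite, hence central, hence contained in $R(H)=1$.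
\end{proof}

\begin{lemma}\label{lem:radical}
Let $G$ be connected and $Q=G/R(G)^\circ$. Then $Z(Q)=R(Q)$ is finite and $R(Q/Z(Q))=1$.
\end{lemma}

\begin{proof}
Preimages of solvable normal subgroups under a quotient map with solvable kernel are solvable and normal. So $R(Q)=R(G)/R(G)^\circ$, which is finite, hence central, and it contains $Z(Q)$. For the same reason $R(Q/R(Q))=1$.
\end{proof}

\begin{proposition}\label{prop:reduction}
Let $n\ge10$ and let $A$ act definably and faithfully on a connected group $G$.
\begin{itemize}
\item[(a)] If $A$ is trivial on $R(G)^\circ$, or nontrivial on $G/R(G)^\circ$, then $\operatorname{rk}(G/R(G)^\circ)\ge\min(3n,s(n))$.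
\item[(b)] $r(n)\ge\min(n-2,s(n))$.
\end{itemize}
\end{proposition}

\begin{proof}
(a) In both cases $A$ is nontrivial on $Q=G/R(G)^\circ$, in the first by Lemma~\ref{lem:trivial}(a). By Lemmas~\ref{lem:radical} and~\ref{lem:trivial}(b), $A$ is nontrivial on $H=Q/Z(Q)$, and $R(H)=1$. Let $E=N_1\times\dots\times N_k$ be as in Lemma~\ref{lem:socle}; the group $A$ permutes the $N_j$. Suppose that $A$ is trivial on $E$. For $e\in E$, $h\in H$, $a\in A$ we have $e^h=(e^h)^a=e^{h^a}$, so $h^ah^{-1}\in C_H(E)=1$ and $A$ is trivial on $H$, a contradiction. So $A$ is nontrivial on $E$.

If $A$ moves some $N_j$, then it acts faithfully on the orbit, whose size $t$ satisfies $t!\ge n!/2>(n-1)!$; so $t\ge n$, and $\operatorname{rk}E\ge3n$ by (F4). Otherwise $A$ normalizes every $N_j$ and is faithful on one of them, so $\operatorname{rk}E\ge s(n)$.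

(b) Take $G$ of rank $r(n)$. If $A$ is nontrivial on $R(G)^\circ$, use Corollary~\ref{cor:solvable}; otherwise use (a) and $3n\ge n-2$.
\end{proof}

\section{Simple groups with a 2-unipotent subgroup}\label{sec:algebraic}

These groups, said to be of even or mixed type, are algebraic, and we may count roots.
\begin{description}
\item[(F11)] \cite{ABC} A simple group of finite Morley rank with a nontrivial $2$-unipotent subgroup is a simple algebraic group over an algebraically closed field of characteristic $2$.
\item[(F12)] \cite[Thm.~8.4]{BN} If $G\rtimes H$ has finite Morley rank, $G$ is an infinite simple algebraic group over an algebraically closed field, $H$ is definable and $C_H(G)=1$, then $H\le\operatorname{Inn}(G)\Gamma$ inside $\operatorname{Aut}(G)$, where $\Gamma$ is the group of graph automorphisms. In all cases $\operatorname{Inn}(G)\Gamma/\operatorname{Inn}(G)$ is solvable.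
\item[(F13)] \cite{Poizat} In a simple algebraic group over an algebraically closed field, Zariski-closed subgroups are definable in the pure group.
\item[(F14)] \cite[II.5.16]{SS} A finite supersolvable group of semisimple elements of a connected reductive algebraic group normalizes a maximal torus.
\end{description}

\begin{proposition}\label{prop:algebraic}
Let $n\ge5$ and let $A$ act definably and faithfully on a simple group $G$ with a nontrivial $2$-unipotent subgroup. Then $\operatorname{rk}G\ge(n-2)^2/72$.
\end{proposition}

\begin{proof}
By (F11), $G$ is a simple algebraic group over an algebraically closed field $F$ of characteristic $2$; let $l$ be its Lie rank and $\Phi^+$ a system of positive roots. By (F12), and because the perfect group $A$ has no nontrivial solvable quotient, $A\le\operatorname{Inn}(G)\cong G$. We show that $l$ is at least linear in $n$ and that $\operatorname{rk}G$ is at least quadratic in $l$.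

Let $E\le A$ be generated by $\lfloor n/3\rfloor$ disjoint $3$-cycles, so that $|E|=3^{\lfloor n/3\rfloor}$. Elements of odd order are semisimple in characteristic $2$, so $E$ normalizes a maximal torus $T_0\cong(F^\times)^l$ by (F14). The elements of order dividing $3$ in $T_0$ form a group of order $3^l$, so $|E\cap T_0|\le3^l$. The quotient $E/(E\cap T_0)$ embeds in the Weyl group, which lies in $\mathrm{GL}_l(\mathbb Z)\le\mathrm{GL}_l(\mathbb C)$; there it is conjugate to a group of diagonal matrices whose entries are cube roots of unity, so its order is at most $3^l$. Hence $2l\ge\lfloor n/3\rfloor\ge(n-2)/3$.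

The ambient rank need not be the dimension, but it is bounded below by the length of a chain of definable subgroups with infinite indices. Order the positive roots by nondecreasing height. By the commutator relations, the products of the root subgroups over the final segments of this ordering form a chain of $|\Phi^+|$ nontrivial closed subgroups, down to $1$, each of infinite index in the one before. They are definable by (F13), so $\operatorname{rk}G\ge|\Phi^+|$. The Dynkin diagram is a tree with $l$ vertices, so it contains $l(l+1)/2$ paths, counting single vertices. The sum of the simple roots along a path is a root, since each new simple root has negative inner product with the sum of the previous ones. Therefore $\operatorname{rk}G\ge l(l+1)/2\ge l^2/2\ge(n-2)^2/72$.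
\end{proof}

\section{The descent}\label{sec:descent}

\begin{proposition}\label{prop:descent}
Let $n\ge9$ and let $A=\operatorname{Alt}(n)$ act definably and faithfully on an infinite simple group $G$ with no nontrivial $2$-unipotent subgroup. Then there are a set $\Delta\subseteq\{1,\dots,n\}$ with $|\Delta|\ge n-4$ and a proper definable connected subgroup $B<G$ that is normalized by $\operatorname{Alt}(\Delta)$ and on which $\operatorname{Alt}(\Delta)$ acts faithfully.
\end{proposition}

\begin{proof}
Suppose not. Call a subgroup of $G$ \emph{admissible} if it is proper, definable, connected and normalized by $\operatorname{Alt}(\Delta)$ for some $\Delta$ with $|\Delta|\ge n-4$. Such an $\operatorname{Alt}(\Delta)$ is simple, as $n-4\ge5$, so our assumption says that \emph{it centralizes every admissible subgroup that it normalizes}. We work in $G\rtimes A$ and put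
\[
M=C_G(A),\qquad K=M^\circ .
\]
Both are proper subgroups of $G$. Let $V\le A$ be the Klein four-group on $\{1,2,3,4\}$, let $V^\#$ be the set of its involutions, and let $A_0=\operatorname{Alt}(\{5,\dots,n\})$, which centralizes $V$. Put $\widehat G=GV$. It is definable with $\widehat G^\circ=G$, so it has no nontrivial $2$-unipotent subgroup, and Lemma~\ref{lem:tori} applies to all its definable subgroups.

\medskip
\noindent\textbf{Step 1.} \emph{Every admissible subgroup lies in $K$.}

The assumption only says that an admissible subgroup is centralized by a large part of $A$; the $3$-cycles upgrade this to all of $A$. For a $3$-cycle $x$ put $K_x=C_G^\circ(x)$. It is proper by faithfulness and normalized by the alternating group on the $n-3$ fixed points of $x$, hence centralized by it. So $K_x\le K_y$ for every $3$-cycle $y$ disjoint from $x$, and $K_x=K_y$ by symmetry. Since $n\ge9$, any two $3$-cycles are disjoint from a third, so all $K_x$ are equal. The common value is centralized by all $3$-cycles, which generate $A$; so it lies in $K$, and $K\le K_x$ gives $K_x=K$. An admissible subgroup is connected and centralized by some $3$-cycle $x$, so it lies in $K_x=K$.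

\smallskip
Two consequences will be used repeatedly:
\begin{align}
&C_G^\circ(z)\le K\quad\text{for }1\ne z\in M,\label{eq:1a}\\
&C_G^\circ(v)=K\quad\text{for }v\in V^\#.\label{eq:1b}
\end{align}
Indeed, $C_G^\circ(z)$ is proper as $Z(G)=1$ and is normalized by $A$; and $C_G^\circ(v)$ is proper, normalized by $A_0$, and contains $K$. By \eqref{eq:1b} and Lemma~\ref{lem:involution}, $K$ is infinite.

\medskip
\noindent\textbf{Step 2.} \emph{The Sylow $2$-subgroups of $G$ are infinite.}

Suppose they are finite. By (F7), $G$ has no involutions, so every $2$-subgroup of $\widehat G$ embeds in $\widehat G/G\cong V$. A $2$-subgroup of order $4$ is therefore a Sylow $2$-subgroup, and by (F5) it is $V^h$ for some $h\in\widehat G=VG$, which we may take in $G$. Note that $v^h\in vG$ for $v\in V$ and $h\in G$.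

We show $K=K^g$ for every $g\in G$ by finding one involution whose connected centralizer is both. Let $V^\#=\{i,j,c\}$ and $x=ij^g\in cG$. Lemma~\ref{lem:dihedral} gives a $2$-element $t\in d(x)\cap cG$. As $t^2$ is a $2$-element of $G$, it is trivial, so $t$ is an involution commuting with $i$ and $j^g$. The group $\langle i,t\rangle$ has order $4$, so it equals $V^h$ with $h\in G$, and comparing cosets of $G$ gives $i=i^h$ and $t=c^h$. By \eqref{eq:1b},
\[
C_G^\circ(t)=C_G^\circ(c)^h=K^h=C_G^\circ(i)^h=C_G^\circ(i^h)=K .
\]
Next, $\langle j^g,t\rangle=V^{h'}$ with $h'\in G$, so $j^g=j^{h'}$ and $t=c^{h'}$, and
\[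
C_G^\circ(t)=C_G^\circ(c)^{h'}=K^{h'}=C_G^\circ(j^{h'})=C_G^\circ(j^g)=K^g .
\]
So the infinite proper subgroup $K$ is normal in the simple group $G$, a contradiction.

\medskip
\noindent\textbf{Step 3.} \emph{There is a nontrivial maximal $2$-torus $T$ of $\widehat G$ with $T\le K$ and $C_G(T)\le K$.}

To use \eqref{eq:four} we need a $2$-torus normalized by $V$. Let $P$ be a Sylow $2$-subgroup of $\widehat G$ containing $V$, and $T=P^\circ$. By Step 2 and conjugacy, $P$ is infinite, so $T\ne1$. By Lemma~\ref{lem:tori}, $T$ is a maximal $2$-torus of $\widehat G$; it lies in $\widehat G^\circ=G$ and is normalized by $P\ge V$. With $V^\#=\{a,b,c\}$, the images of $T$ under the endomorphisms $1+a$, $1+b$, $1+c$ and $1+a+b+c$ are divisible subgroups of $C_G(a)$, $C_G(b)$, $C_G(c)$ and $C_G(a)$. So they lie in the connected components, that is, in $K$ by \eqref{eq:1b}. Now \eqref{eq:four} gives $T=2T\le K$. Thus $A$ centralizes $T$ and normalizes $H=C_G(T)$, which is proper since $Z(G)=1$, and connected by (F9). By Step 1, $H\le K$.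

\smallskip
Every conjugate of $T$ is a maximal $2$-torus of each definable subgroup of $\widehat G$ that contains it.

\medskip
\noindent\textbf{Step 4.} \emph{$N_G(T)\le M$.}

The normalizer need not be connected, so Step 1 does not apply; we use that $A$ is perfect. Let $g\in N_G(T)$ and $a\in A$, and write $a^g=\varphi(a)a$ with $\varphi(a)\in G$. By Step 3, $a$ centralizes $T$ and $H$, and $a^g$ centralizes $T^g=T$ and $H^g=H$. So $\varphi(a)=a^ga^{-1}$ lies in $H$ and centralizes $H$. For $a,a'\in A$ we get $(aa')^g=\varphi(a)a\varphi(a')a'=\varphi(a)\varphi(a')aa'$. Thus $\varphi$ is a homomorphism from the perfect group $A$ to the abelian group $Z(H)$; it is trivial, and $g$ centralizes $A$.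

\medskip
A proper subgroup $Y$ of a group $X$ is \emph{strongly embedded} if it contains an involution and $Y\cap Y^g$ contains none for $g\in X\setminus Y$. The dihedral argument forces a group with such a subgroup to have few classes of involutions. In $G$ itself this would contradict nothing visible. In $\widehat G$ it does, because the involutions of $T$ and those of $V$ lie in different cosets of $G$. So we aim at the subgroup $\widehat M=MV=M\times V$ of $\widehat G$, beginning with involutions of $K$.

\medskip
\noindent\textbf{Step 5.} \emph{If $g\in G$ and $K\cap K^g$ contains an involution $z$, then $g\in M$.}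

By \eqref{eq:1a} for $z$ and for $z^{g^{-1}}\in K$, we have $C_G^\circ(z)\le K\cap K^g$. By (F8) and Lemma~\ref{lem:tori} in the connected group $K$, there is $k\in K$ with $z\in T^k$. Then $T^k\le C_G^\circ(z)\le K^g$. So $T^k$ and $T^g$ are maximal $2$-tori of $K^g$, and they are conjugate by an element $g^{-1}lg$ with $l\in K$: $T^k=T^{lg}$. Hence $lgk^{-1}\in N_G(T)\le M$ by Step 4, and $g\in M$.

\medskip
\noindent\textbf{Step 6.} \emph{If $g\in\widehat G$ and $\widehat M\cap\widehat M^g$ contains an involution $u$, then $g\in\widehat M$.}

Since $\widehat G=VG$ and $V\le\widehat M$, we may assume $g\in G$. By Step 5 it is enough to show that $C_G^\circ(u)$ lies in $K\cap K^g$ and contains an involution. Write $u=zv$ with $z\in M$, $v\in V$; then $z^2=1$.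

First, $u$ does not centralize $G$. Otherwise $v$ acts on $G$ as conjugation by $z$, which commutes with the action of $A$ because $A$ fixes $z$; by faithfulness $v\in Z(A)=1$, and then $u=z\in Z(G)=1$. So $C_G^\circ(u)$ is proper. It is normalized by $A_0$, which centralizes $M$ and $V$. By Step 1, $C_G^\circ(u)\le K$. This holds for every involution of $\widehat M$, in particular for $u^{g^{-1}}$, so $C_G^\circ(u)\le K^g$ as well.

If $z=1$, then $C_G^\circ(u)=K\ge T$ by \eqref{eq:1b}. If $z\ne1$, then (F8) and Lemma~\ref{lem:tori} in $G$ give $h\in G$ with $z\in T^h$, and $T^h\le C_G^\circ(z)\le K$ by \eqref{eq:1a}. Then $z$ centralizes $T^h$, and $v$ centralizes $K\ge T^h$, so $T^h\le C_G^\circ(u)$. In both cases $C_G^\circ(u)$ contains a nontrivial $2$-torus, hence an involution.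

\medskip
\noindent\textbf{Step 7.} \emph{The contradiction.}

Let $z\in T$ be an involution, $g\in G\setminus M$, and $w=z^g\in G\cap\widehat M^g$. Since $g\notin M=\widehat M\cap G$, Step 6 shows $w\notin\widehat M$. Let $i\in V^\#$ and $x=iw\in iG$. By Lemma~\ref{lem:dihedral}, $d(x)\le\widehat G$ contains a nontrivial $2$-element, hence an involution $u$, and $u$ commutes with $i$ and $w$. Then $i=i^u\in\widehat M\cap\widehat M^u$, so $u\in\widehat M$ by Step 6. Then $u=u^w\in\widehat M\cap\widehat M^w$, so $w\in\widehat M$ by Step 6, a contradiction.
\end{proof}

\section{The recursion for the rank}\label{sec:recursion}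

The descent alone gives $\operatorname{rk}G\ge\operatorname{rk}B+1$, a gain of one in rank for four in degree, which is too little. The gap between a simple group and a proper subgroup is controlled by permutation group theory. An action of $G$ on a definable set $X$ is \emph{definably primitive} if the only definable $G$-invariant equivalence relations on $X$ are equality and the relation with one class. For the action on a coset space $G/M$ this holds when $M$ is maximal among proper definable subgroups, since the stabilizer of the class of the base point is a definable subgroup containing $M$ that determines the relation.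
\begin{description}
\item[(F15)] \cite{BC} There is a function $\rho\colon\mathbb N\to\mathbb N$ such that, if $G$ acts faithfully, transitively and definably primitively on an infinite set $X$ in finite Morley rank, then $\operatorname{rk}G\le\rho(\operatorname{rk}X)$.
\end{description}
Replacing $\rho(k)$ by $\max(k,\rho(0),\dots,\rho(k))$, we assume that $\rho$ is nondecreasing and $\rho(k)\ge k$. Put $\kappa(m)=\min\{k\ge1:\rho(k)\ge m\}$. This function is nondecreasing, and $\kappa(m)>k$ as soon as $m>\rho(k)$; so $\kappa(m)\to\infty$.

\begin{lemma}\label{lem:corank}
Let $G$ be an infinite simple group and $B$ an infinite proper definable subgroup. Then $\operatorname{rk}G-\operatorname{rk}B\ge\kappa(\operatorname{rk}G)$.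
\end{lemma}

\begin{proof}
Ascending chains of definable subgroups need not terminate for any reason stated so far, so a maximal definable subgroup above $B$ has to be constructed. Let $M_0$ have maximal rank among the proper definable subgroups containing $B$, and let $M_1=N_G(M_0^\circ)\ge M_0$. As $M_0^\circ$ is infinite and proper and $G$ is simple, $M_1$ is proper. If $M\ge M_1$ is proper and definable, then $\operatorname{rk}M=\operatorname{rk}M_0$, so $M^\circ=M_0^\circ$ and $M\le M_1$. Thus $M_1$ is maximal among proper definable subgroups. The action of $G$ on $G/M_1$ is transitive, definably primitive, and faithful by simplicity; the set is infinite since $G$ is connected, and its rank is at most $k=\operatorname{rk}G-\operatorname{rk}B$. By (F15), $\operatorname{rk}G\le\rho(k)$ with $k\ge1$, that is, $k\ge\kappa(\operatorname{rk}G)$.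
\end{proof}

\begin{proposition}\label{prop:recursion}
We have $r(n)\ge n-2$ for all large $n$, and $s(n)-n\to\infty$.
\end{proposition}

\begin{proof}
Let $n\ge10$ and let $A$ act faithfully on an infinite simple group $G$ of rank $s(n)$. If $G$ has a nontrivial $2$-unipotent subgroup, Proposition~\ref{prop:algebraic} applies. Otherwise Proposition~\ref{prop:descent} gives $B$ and $\Delta$; the group $B$ is connected and nontrivial, hence infinite, and $\operatorname{rk}G>\operatorname{rk}B\ge r(|\Delta|)\ge r(n-4)$. With Lemma~\ref{lem:corank} we obtain
\begin{equation}\label{eq:rec}
s(n)\ge\min\Bigl(\frac{(n-2)^2}{72},\ r(n-4)+\kappa\bigl(r(n-4)+1\bigr)\Bigr),\qquad r(n)\ge\min\bigl(n-2,s(n)\bigr),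
\end{equation}
the second inequality being Proposition~\ref{prop:reduction}(b). We use \eqref{eq:rec} three times.

First, $r(n)\to\infty$. Otherwise the nondecreasing function $r$ is eventually equal to a constant $c$, and $\kappa\ge1$ gives $c\ge\min\bigl(n-2,(n-2)^2/72,c+1\bigr)=c+1$ for large $n$.

Second, for all large $n$ we now have $\kappa(r(n-4)+1)\ge5$ and $(n-2)^2/72\ge n$, so $r(n)\ge\min(n-2,r(n-4)+5)$. In terms of the deficit $\delta(n)=n-2-r(n)$ this reads $\delta(n)\le\max(0,\delta(n-4)-1)$. Along each residue class modulo $4$ the deficit decreases by at least one while it is positive and stays nonpositive afterwards. So $r(n)\ge n-2$ for all large $n$.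

Third, inserting $r(n-4)\ge n-6$ gives $s(n)\ge\min\bigl((n-2)^2/72,\ n-6+\kappa(n-5)\bigr)$ for large $n$, and $\kappa(n-5)\to\infty$.
\end{proof}

Fix $n_0\ge10$ such that
\begin{equation}\label{eq:n0}
r(n)\ge n-2\quad\text{and}\quad s(n)\ge n+2\qquad\text{for all }n\ge n_0 .
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:bounds}]
Let $n\ge n_0$. Part (a) is the first inequality of \eqref{eq:n0}. For (c), let $G$ be nonsolvable. If $A$ is nontrivial on $R(G)^\circ$, then $\operatorname{rk}R(G)^\circ\ge n-2$ by Corollary~\ref{cor:solvable}, and the connected nonsolvable group $G/R(G)^\circ$ has rank at least $3$ by (F4); so $\operatorname{rk}G\ge n+1$. If $A$ is trivial on $R(G)^\circ$, then $\operatorname{rk}G\ge\min(3n,s(n))\ge n+2$ by Proposition~\ref{prop:reduction}(a). Part (b) follows from Corollary~\ref{cor:solvable} if $G$ is solvable and from (c) if not. The bounds are attained by Example~\ref{ex:sharp}.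
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:semisimple}]
For $n\ge10$, Proposition~\ref{prop:reduction}(a) gives $\operatorname{rk}G\ge\min(3n,s(n))$, and this is at least $n+C$ for large $n$ by Proposition~\ref{prop:recursion}.
\end{proof}

\section{The extremal groups}\label{sec:extremal}

Two more results identify the factor of rank $3$.
\begin{description}
\item[(F16)] A simple group of Morley rank $3$ is isomorphic to $\mathrm{PSL}_2(F)$ with $F$ algebraically closed. This is \cite{Frecon}, together with Cherlin's analysis of simple groups of rank $3$.
\item[(F17)] \cite{AC} A perfect group of finite Morley rank whose quotient by its center is a simple algebraic group over an algebraically closed field is algebraic with finite center.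
\end{description}

\begin{proof}[Proof of Theorem~\ref{thm:extremal}]
Let $n\ge n_0$ with $n_0$ as in \eqref{eq:n0}.

(a) By Theorem~\ref{thm:bounds}(b), $G$ is abelian, and Proposition~\ref{prop:abelian} applies.

(b) Let $G$ be nonsolvable of rank $n+1$, and put $U=R(G)^\circ$ and $Q=G/U$.

\emph{The two layers.} By the proof of Theorem~\ref{thm:bounds}(c), $A$ is faithful on $U$, $\operatorname{rk}U=n-2$ and $\operatorname{rk}Q=3$. So $U$ is as in (a), and we use the matrix units $e_{jk}$ and the connected group $W=e_{11}U$ of rank $1$ from Proposition~\ref{prop:abelian}. The group $A$ is trivial on $Q$, since $3<n-2\le r(n)$. By Lemmas~\ref{lem:radical} and~\ref{lem:socle}, $Z(Q)$ is finite and $\overline Q=Q/Z(Q)$ has an infinite definable simple normal subgroup; its rank is at least $3$ by (F4), so it is $\overline Q$. Passing to the pure group structure cannot raise the rank, as there are fewer definable sets, and (F4) keeps it at least $3$. By (F16), $\overline Q\cong\mathrm{PSL}_2(F)$. Also $Q'$ is connected and nonsolvable, so it has rank $3$ and $Q'=Q$.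

\emph{$U$ is central in $G$.} The point is that $G$ commutes with $A$ on $U$, so its action is determined on $W$, and rank $1$ is too small for a faithful action of a group like $\mathrm{PSL}_2(F)$. For $g\in G$ and $a\in A$ we have $g^a\in gU$, and $U$ is abelian, so $(u^g)^a=(u^a)^{g^a}=(u^a)^g$ for $u\in U$. Hence $G$ commutes with the image of $\mathbb F_pA$, in particular with all $e_{jk}$. So $G$ normalizes $W$, and since $U=\bigoplus_je_{j1}W$ we have $C_G(W)=C_G(U)=:C$, a normal subgroup of $G$ containing $U$.

If $C/U\not\le Z(Q)$, then $C/U$ maps onto the simple group $\overline Q$, so $Q=(C/U)Z(Q)$ and $Q=Q'\le C/U$; this gives $C=G$, as claimed. Suppose then that $C/U\le Z(Q)$. The group $G/C$ acts faithfully on $W$ and maps onto $\overline Q$ with finite central kernel. Let $B_0$ be a Borel subgroup of $\overline Q\cong\mathrm{PSL}_2(F)$, definable by (F13). It is the nonabelian solvable group of maps $x\mapsto\alpha x+\beta$ of $F$. It is generated by its point stabilizers: every map with $\alpha\ne1$ fixes a point, and a translation is a product of two such maps. The stabilizers are isomorphic to the divisible group $F^\times$, so they lie in every normal subgroup of finite index, and $B_0$ has no proper subgroup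 of finite index. Let $B_1$ be the connected component of the preimage of $B_0$ in $G/C$. It is connected and solvable, and it maps onto $B_0$, so there is $1\ne y\in B_1'$. The group $H=W\rtimes B_1$ is connected and solvable, so $H'$ is nilpotent by (F4), and $y\in H'$. The map $w\mapsto[w,y]$ is a definable endomorphism of the abelian group $W$, nonzero because the action is faithful. Its image is a nontrivial connected subgroup of the connected group $W$ of rank $1$, so it is $W$. Thus $W=[W,y]\le H'$, and iterating, $W=[W,y,\dots,y]$ lies in every term of the lower central series of $H'$. So $W=1$, a contradiction.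

\emph{Splitting.} Let $L=G'$, which is definable, connected and $A$-invariant. From $Q'=Q$ we get $G=LU$, and since $U$ is central, $L=[LU,LU]=L'$ is perfect. Let $Y$ be the preimage of $Z(Q)$ in $L$. Then $[Y,L]\le U$ is central, so $[Y,L,L]=[L,Y,L]=1$; the three subgroups lemma gives $[L,L,Y]=1$, that is, $Y\le Z(L)$. As $L/Y\cong\overline Q$ has trivial center, $Y=Z(L)$ and $L/Z(L)\cong\mathrm{PSL}_2(F)$. By (F17), $L$ is a perfect algebraic group with finite center and central quotient $\mathrm{PSL}_2(F)$, so $L\cong\mathrm{SL}_2(F)$ or $\mathrm{PSL}_2(F)$. The group $L\cap U\le Z(L)$ is finite, central and $A$-invariant, and $A$ is trivial on $L/(L\cap U)\cong Q$. By Lemma~\ref{lem:trivial}(b), $A$ centralizes $L$. Hence $L\cap U\le C_U(A)$, and $C_U(A)$ is trivial because $U$ is a direct sum of copies of a nontrivial simple module. With $G=LU$ and $U$ central, this gives $G=U\times L$.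
\end{proof}

\begin{thebibliography}{99}

\bibitem{ABC} Alt{\i}nel, Borovik and Cherlin, \emph{Simple Groups of Finite Morley Rank}, 2008.

\bibitem{AB} Alt{\i}nel and Burdges, J. London Math. Soc., 2008.

\bibitem{AC} Alt{\i}nel and Cherlin, \emph{On central extensions of algebraic groups}, J. Symbolic Logic, 1999.

\bibitem{AW} Tuna Alt{\i}nel and Joshua Wiscons, \emph{Actions of $\operatorname{Alt}(n)$ on groups of finite Morley rank without involutions}, arXiv:2205.06173 (2022).

\bibitem{BBC} Borovik, Burdges and Cherlin, Selecta Math., 2007.

\bibitem{BC} Borovik and Cherlin, \emph{Permutation groups of finite Morley rank}, London Math. Soc. Lecture Note Series 350, 2008.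

\bibitem{BN} Borovik and Nesin, \emph{Groups of Finite Morley Rank}.

\bibitem{BuC} Burdges and Cherlin, \emph{Semisimple torsion in groups of finite Morley rank}, J. Math. Logic, 2009.

\bibitem{Frecon} Fr\'econ, \emph{Simple groups of Morley rank 3 are algebraic}, J. Amer. Math. Soc., 2018.

\bibitem{Poizat} Poizat, J. Symbolic Logic, 1988.

\bibitem{SS} Springer and Steinberg, \emph{Conjugacy classes}.

\bibitem{Wagner1} Wagner, Math. Z. 151 (1976).

\bibitem{Wagner2} Wagner, Math. Z. 154 (1977).

\end{thebibliography}
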